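# Forcing the $p$-torsion of the Tate–Shafarevich group to grow in extensions of degree $p$

## 1. The curve $y^2=x^3-x$ over $\mathbb Q(\sqrt{697})$ and over $\mathbb Q(\sqrt{10001})$

Let $E$ be the elliptic curve $y^2=x^3-x=x(x-1)(x+1)$ over $\mathbb Q$. Let $q_1\ne q_2$ be primes, both $\equiv 1 \bmod 8$, put $d=q_1q_2$ and $L=\mathbb Q(\sqrt d)$. In $\mathbb P^3$ consider the curve
$$C:\qquad q_1u^2-v^2=t^2,\qquad q_1w^2-q_1u^2=t^2 .$$
If $t\neq0$, then $x=q_1u^2/t^2$ satisfies $x-1=v^2/t^2$ and $x+1=q_1w^2/t^2$, so $(x,\;q_1uvw/t^3)$ is a point of $E$. The curve $C$ is the principal homogeneous space of $E$ attached by $2$-descent to the triple $(q_1,1,q_1)$. Recall that for a field $F\supset\mathbb Q$ there is a homomorphism $\delta_F:E(F)\to (F^*/F^{*2})^3$, $P\mapsto (x,x-1,x+1)$, with kernel $2E(F)$. At a point of order $2$ the entry that vanishes is replaced so that the product of the three entries is a square. Thus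
$$\delta(0,0)=(-1,-1,1),\qquad \delta(1,0)=(1,2,2),\qquad \delta(-1,0)=(-1,-2,2).$$

**Step 1: $C$ has a point over every completion of $L$.** At the real places and at places over $2$, the number $q_1$ is a square $\alpha^2$, and $(u,v,w,t)=(1,\alpha,1,0)$ is a point. Consider now a curve $au^2-v^2=t^2$, $aw^2-au^2=t^2$ with $a$ a unit at an odd place. The coefficient columns for $u,v,w,t$ are $(a,-a),(-1,0),(0,a),(-1,-1)$. Their $2\times2$ minors are, up to sign, $a,\ a^2,\ 2a,\ a,\ 1,\ a$, all units. If the Jacobian matrix of the reduced curve had rank $<2$ at some point, then the product of any two coordinates of that point would vanish, so only one coordinate would be nonzero, which the equations forbid. So the reduction is a smooth intersection of two quadrics in $\mathbb P^3$, that is, a curve of genus $1$ over a finite field. It has a point by Lang's theorem, and the point lifts by Hensel's lemma. This settles the odd places not above $q_1$, with $a=q_1$. Above $q_1$ write $q_1=(\sqrt d/q_2)^2q_2$. After rescaling $u$ and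 $w$ by $\sqrt d/q_2$, the curve has the same equations with $q_2$ instead of $q_1$, and $q_2$ is a unit there.

**Step 2: $E(\mathbb Q)=E[2]$.** Torsion of $E(\mathbb Q)$ injects into $E(\mathbb F_3)$, which has $4$ elements (all $x\in\mathbb F_3$ satisfy $x^3=x$), so the torsion is $E[2]$. Let $P=(x,y)\in E(\mathbb Q)$ with $y\ne0$ and let $\ell$ be an odd prime. If $x$ has negative valuation at $\ell$, then $x$, $x-1$, $x+1$ have equal valuations $n$ with $3n$ even, so $n$ is even. If one of them has positive valuation, the other two are units, so that valuation is even. Hence $\delta(P)=(a,b,c)$ with entries in $\{\pm1,\pm2\}$ and $abc=1$ up to squares. Real points have $x+1\ge0$, so $c>0$. Multiplying by elements of $\delta(E[2])$ we reach $c=1$ and $a=b>0$, that is, $(1,1,1)$ or $(2,2,1)$. The second is impossible. It would give $x=2u^2$, $x-1=2v^2$, $x+1=w^2$ with rational $u,v,w$. If $u$ is a $2$-adic integer, then $2v^2=2u^2-1$ has valuation $0$ at $2$, whereas $2v^2$ has odd valuation. If $u$ is not a $2$-adic integer,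 then $w^2=2u^2+1$ has odd valuation. So $E(\mathbb Q)/2E(\mathbb Q)$ has order $4=\#E[2]$, and the rank is $0$.

**Step 3: if the Legendre symbol $\left(\frac{q_2}{q_1}\right)$ is $-1$, then $C(L)=\emptyset$.** There are no $L$-points with $t=0$, because $q_1$ is not a square in $L$. Suppose there is an $L$-point with $t=1$, and let $P=(x,y)\in E(L)$ be its image. Since $L$ is real and $q_1\notin L^{*2}$, none of $u,v,w$ vanishes. Let $\bar P$ be the conjugate of $P$. The Kummer map commutes with norms (we shall use this again in Section 6), so $\delta_{\mathbb Q}(P+\bar P)$ is the norm of $\delta_L(P)=(q_1u^2,v^2,q_1w^2)$, which is trivial. Thus $P+\bar P\in2E(\mathbb Q)=0$, and $\bar P=-P$. So $x\in\mathbb Q$ and $y=y_0\sqrt d$ with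
$$d\,y_0^2=x^3-x,\qquad y_0\in\mathbb Q .$$
A rational number that is a square in $L$ lies in $\mathbb Q^{*2}\cup d\,\mathbb Q^{*2}$. So $x\in q_1\mathbb Q^{*2}\cup q_2\mathbb Q^{*2}$ and $x-1\in\mathbb Q^{*2}\cup d\,\mathbb Q^{*2}$, and $x+1$ is determined up to squares by $x(x-1)(x+1)\in d\,\mathbb Q^{*2}$. The triple $(x,x-1,x+1)$ is one of
$$(q_1,1,q_2),\quad (q_2,1,q_1),\quad (q_1,d,q_1),\quad (q_2,d,q_2)$$
up to squares. In the first case $x=q_1\alpha^2$, $x+1=q_2\gamma^2$. If $\alpha$ is integral at $q_1$, then $q_2\gamma^2\equiv1\bmod q_1$, against $\left(\frac{q_2}{q_1}\right)=-1$. If not, $x$ and hence $x+1$ has odd valuation at $q_1$, which $q_2\gamma^2$ has not. The second case is the same at $q_2$, since $\left(\frac{q_1}{q_2}\right)=-1$ by reciprocity. In the third case $x=q_1\alpha^2$, $x-1=d\beta^2$. If $\beta$ is integral at $q_2$, then $q_1\alpha^2\equiv1\bmod q_2$, which is impossible. If not, $x-1$ and hence $x$ has odd valuation at $q_2$, which $q_1\alpha^2$ has not. The fourth case is the same at $q_1$.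

Take $q_1=17$, $q_2=41$. The squares modulo $17$ are $1,2,4,8,9,13,15,16$, and $41\equiv7$, so the symbol is $-1$. Over $\mathbb Q(\sqrt{697})$ the curve $C$ has points everywhere locally and none globally. It is a nonzero element of the Tate–Shafarevich group of $E$, of order $2$.

Now take $q_1=73$, $q_2=137$, $d=10001$. Then $(u,v,w,t)=(1,\,3,\,\sqrt{10001}/73,\,8)$ is a point of $C$: indeed $73-9=64$ and $10001/73-73=137-73=64$. The same kind of class, locally solvable for the same reason, now comes from a point of $E(L)$, with $x=73/64$.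

So passing to $L$ creates locally solvable classes easily, and each of them may be explained by a new point or may lie in the Tate–Shafarevich group. Can one always choose $L$ so that many of them are of the second kind?

## 2. The statement, and what Selmer growth does not give

Throughout, $p$ is a prime, $K$ a global field, $A$ a nonzero abelian variety over $K$ of dimension $g$ with dual $A^\vee$. Cohomology is fppf, which for smooth coefficients is étale or Galois cohomology. The fppf topology is needed when $p=\operatorname{char}K$, because then $A[p]$ is not smooth. As an example, the sequence $1\to\mu_p\to\mathbb G_m\xrightarrow{p}\mathbb G_m\to1$ is exact for fppf in every characteristic, and gives $H^1(K,\mu_p)=K^*/K^{*p}$.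

Write $\kappa:A(F)\to H^1(F,A[p])$ for the Kummer map, the connecting map of $0\to A[p]\to A\xrightarrow pA\to0$; its kernel is $pA(F)$. The Selmer group $\operatorname{Sel}_pA$ consists of the $\xi\in H^1(K,A[p])$ with $\xi_v\in\kappa(A(K_v))$ for all places $v$. The Tate–Shafarevich group $\mathrm{Sha}(A)$ is the kernel of $H^1(K,A)\to\prod_vH^1(K_v,A)$. For a $\mathbb Z/p\mathbb Z$-extension $L/K$ (Galois with group $\mathbb Z/p$) we have
$$0\to A(L)/pA(L)\to\operatorname{Sel}_pA_L\to\mathrm{Sha}(A_L)[p]\to0.\tag{1}$$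

Česnavičius, "$p$-Selmer growth in extensions of degree $p$", arXiv:1408.1151 (2014), is the source of the following. Suppose that $A[p](\overline K)\ne0$ (for instance, if $p\ne\operatorname{char}K$) or that $A$ is supersingular. Then $\#\operatorname{Sel}_pA_L$ is unbounded as $L$ ranges over the $\mathbb Z/p\mathbb Z$-extensions of $K$. In this setting, is $\#\mathrm{Sha}(A_L)[p]$ also unbounded? The answer is yes, and the hypothesis "$A[p](\overline K)\neq0$ or $A$ supersingular" is not needed.

**Theorem 1.** Let $p$ be a prime, $K$ a global field, $A_1,\dots,A_m$ nonzero abelian varieties over $K$, $S_0$ a finite set of places with prescribed $\chi_v\in H^1(K_v,\mathbb Z/p)$ for $v\in S_0$, and $B\ge0$. Then there is a $\mathbb Z/p$-extension $L/K$, given by a character with localization $\chi_v$ at every $v\in S_0$, such that $\dim_{\mathbb F_p}\mathrm{Sha}(A_{i,L})[p]\ge B$ for all $i$.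

The case $m=1$, $S_0=\emptyset$ says that $\#\mathrm{Sha}(A_L)[p]$ is unbounded for every nonzero abelian variety $A$ over every global field $K$.

The first thing to try is to make $\operatorname{Sel}_pA_L$ large and then use (1). It stops at the term $A(L)/pA(L)$: nothing in the local conditions bounds it, and the field $\mathbb Q(\sqrt{10001})$ shows that it can absorb a class produced by local conditions. Over $\mathbb Q(\sqrt{697})$ we succeeded because we could turn "the class dies over $L$" into "the class comes from a rational point of the twist $dy^2=x^3-x$", and then use a Legendre symbol. For a general $A$ we cannot decide whether a single class dies. What we shall be able to control is a *pair* of classes that both die: their cup product in $\mathrm{Br}(K)$ is almost zero, and this is contradicted by a partial sum of local invariants.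

## 3. Facts taken from the literature

All dimensions $\dim$ are over $\mathbb F_p$. A dash denotes the analogue for $A^\vee$ of an object attached to $A$. Put $r=\dim A(K)/p$ and $r'=\dim A^\vee(K)/p$. For a $\mathbb Z/p$-extension $L/K$ and a place $v$, $L_v$ is $L_w$ for a chosen $w\mid v$. A *good place* is a nonarchimedean place of good reduction of $A$. Cup products $H^1(A[p])\times H^1(A^\vee[p])\to\mathrm{Br}$ use the Weil pairing $e_p$, whose construction is recalled in Section 4. We use the following facts; [ADT] is Milne, *Arithmetic Duality Theorems*.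

* (F1) $\operatorname{Sel}_pA$ is finite ([ADT]; for $p=\operatorname{char}K$, Milne, Bull. LMS 2 (1970)).
* (F2) Local duality ([ADT] I.2.3, I.3.4, I.3.7, III.6.10, III.7.8). $H^1(K_v,A[p])$ and $H^1(K_v,A^\vee[p])$ are locally compact and Pontryagin dual under $\mathrm{inv}_v(\cdot\cup\cdot)$, and $\kappa$ is continuous. In the pairing $H^1(K_v,A)\times A^\vee(K_v)\to\mathrm{Br}(K_v)$, an element of $H^1(K_v,A)$ orthogonal to $A^\vee(K_v)$ is $0$.
* (F3) Poitou–Tate ([ADT] I.4.10; without restriction on the order, Česnavičius, *Poitou–Tate without restrictions on the order*, Math. Res. Lett. 22 (2015)). The restricted products $\prod'_vH^1(K_v,A[p])$ and $\prod'_vH^1(K_v,A^\vee[p])$, with respect to $H^1(\mathcal O_v,\cdot)$ at good $v$, are dual under $\sum_v\mathrm{inv}_v$. The images $I,I'$ of $H^1(K,A[p])$ and $H^1(K,A^\vee[p])$ are exact annihilators of each other.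
* (F4) Cassels–Tate ([ADT] I.6.13 and Ch. III §9; González-Avilés–Tan, Math. Res. Lett. 14 (2007)). For an abelian variety over a global field there is a pairing $\mathrm{Sha}(A)[p^\infty]\times\mathrm{Sha}(A^\vee)[p^\infty]\to\mathbb Q/\mathbb Z$ whose left and right kernels are the maximal divisible subgroups.
* (F5) For a finite set $S_1$ of places, $H^1(K,\mathbb Z/p)\to\prod_{v\in S_1}H^1(K_v,\mathbb Z/p)$ is surjective. This is the Grunwald–Wang theorem, which has no special case for a prime $p$. If $\operatorname{char}K=p$, it is weak approximation: with $\wp(y)=y^p-y$ one has $H^1(K,\mathbb Z/p)=K/\wp K$, and $\wp(K_v)\supset\mathfrak m_v$ by Hensel, so $\wp(K_v)$ is open in $K_v$.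

From (F4) we get
$$\dim\mathrm{Sha}(A_L)[p]=\dim\mathrm{Sha}(A^\vee_L)[p].\tag{2}$$
By (F1) over $L$ and (1), both sides are finite. So $\mathrm{Sha}(A_L)[p^\infty]\cong(\mathbb Q_p/\mathbb Z_p)^\rho\oplus\Phi$ and $\mathrm{Sha}(A_L^\vee)[p^\infty]\cong(\mathbb Q_p/\mathbb Z_p)^{\rho'}\oplus\Phi'$ with $\Phi,\Phi'$ finite. By (F4) $\Phi$ and $\Phi'$ are dual, so $\dim\Phi[p]=\dim\Phi'[p]$. There are isogenies $A\to A^\vee$ and $A^\vee\to A$ composing to a nonzero integer $n$. The induced map $\mathrm{Sha}(A_L)[p^\infty]\to\mathrm{Sha}(A_L^\vee)[p^\infty]$ has kernel killed by $n$, hence finite, so $\rho\le\rho'$, and by symmetry $\rho=\rho'$. Both sides of (2) equal $\rho+\dim\Phi[p]$.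

## 4. Kummer classes of dual isogenies have zero cup product

Let $\psi:B\to C$ be an isogeny of abelian varieties over a field $k$ with kernel $j:G\hookrightarrow B$, and let $G^D=\mathcal Hom(G,\mathbb G_m)$ be the Cartier dual. Apply $R\mathcal Hom(-,\mathbb G_m)$ to $0\to G\to B\to C\to0$. Since $\mathcal Hom(B,\mathbb G_m)=0$, $\mathcal Ext^1(B,\mathbb G_m)=B^\vee$, $\mathcal Ext^1(C,\mathbb G_m)=C^\vee$ and $\mathcal Ext^1(G,\mathbb G_m)=0$, we get
$$0\to G^D\xrightarrow{\ \delta\ }C^\vee\xrightarrow{\psi^\vee}B^\vee\to0 ,$$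
where $\delta(\alpha)$ is the push-out $\alpha_*B$ of the extension $0\to G\to B\to C\to0$ along $\alpha:G\to\mathbb G_m$. So $\delta$ identifies $G^D$ with $\ker\psi^\vee$ and gives a pairing
$$e_\psi:\ker\psi\times\ker\psi^\vee\to\mathbb G_m,\qquad e_\psi(x,\delta(\alpha))=\alpha(x).$$
For $\psi=p:A\to A$ it is the Weil pairing $e_p$.

**Naturality.** Let $\psi_2:B_2\to C_2$ be another isogeny and let $g:B\to B_2$, $h:C\to C_2$ satisfy $h\psi=\psi_2g$. For $\alpha:\ker\psi_2\to\mathbb G_m$, the pullback $h^*B_2=C\times_{C_2}B_2$ is an extension of $C$ by $\ker\psi_2$. The map $(\psi,g):B\to h^*B_2$ lies over $C$ and restricts to $g|_G$, so $h^*B_2=(g|_G)_*B$ and $h^*(\alpha_*B_2)=(\alpha\circ g|_G)_*B$. With $y=\delta_2(\alpha)$ this says $h^\vee y=\delta(\alpha\circ g|_G)$, that is,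
$$e_{\psi_2}(gx,y)=e_\psi(x,h^\vee y)\qquad(x\in\ker\psi,\ y\in\ker\psi_2^\vee).\tag{3}$$

**A second pairing.** Let $s'\in B^\vee(k)=\mathrm{Ext}^1_k(B,\mathbb G_m)$ be represented by $0\to\mathbb G_m\to\mathcal E\to B\to0$. For $\eta\in H^1(k,B)$ let $\langle\eta,s'\rangle\in H^2(k,\mathbb G_m)$ be its image under the connecting map of $\mathcal E$. For a homomorphism $u:B\to B_1$ and $b\in B_1^\vee(k)$,
$$\langle u_*\eta,b\rangle=\langle\eta,u^\vee b\rangle,\tag{4}$$
because $u^\vee b$ is represented by the pullback extension.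

Let $\partial_\psi:C(k)\to H^1(k,G)$ and $\partial_{\psi^\vee}:B^\vee(k)\to H^1(k,G^D)$ be the connecting maps.

**Lemma 2.** For $z\in H^1(k,G)$ and $s'\in B^\vee(k)$ we have $z\cup\partial_{\psi^\vee}(s')=\pm\langle j_*z,s'\rangle$ with a universal sign. In particular $\partial_\psi(s)\cup\partial_{\psi^\vee}(s')=0$ for all $s\in C(k)$.

*Proof.* We realize $\partial_{\psi^\vee}(s')$ by a torsor that can be cupped with $z$ explicitly. Let $P$ be the sheaf of homomorphisms $\sigma:G\to\mathcal E$ lifting $j$. Since $\mathcal Ext^1(G,\mathbb G_m)=0$, such lifts exist locally, and $P$ is a $G^D$-torsor under $\sigma\mapsto\sigma+\alpha$.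

**Step 1: $[P]=-\partial_{\psi^\vee}(s')$.** This step compares $P$ with the fiber of $\psi^\vee$ over $s'$, whose class is $\partial_{\psi^\vee}(s')$. A section $\sigma$ of $P$ gives $\mathcal E/\sigma(G)$. As $\sigma$ lifts the injection $j$, the subgroup $\sigma(G)$ meets $\mathbb G_m$ trivially, so $\mathcal E/\sigma(G)$ is an extension of $B/G=C$ by $\mathbb G_m$. The map $\mathcal E\to(\mathcal E/\sigma(G))\times_CB$ is a morphism of extensions of $B$ by $\mathbb G_m$, hence an isomorphism. So $\mathcal E/\sigma(G)$ is a point of the fiber of $\psi^\vee$ over $s'$.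

Next we compare the actions. Write $\alpha_*B=(\mathbb G_m\times B)/\{(\alpha(x)^{-1},x)\}$, so that $[1,j(x)]=[\alpha(x),0]$. For $e\in\mathcal E$ with image $\bar e\in B$, the map $e\mapsto([e],[1,\bar e])$ from $\mathcal E$ to the Baer sum of $\mathcal E/\sigma(G)$ and $\alpha_*B$ is the identity on $\mathbb G_m$. It sends $\sigma(x)$ to $(0,[1,j(x)])$, which is the element $\alpha(x)$ of $\mathbb G_m$. So it kills $(\sigma-\alpha)(G)$ and gives a morphism, hence an isomorphism, of extensions of $C$:
$$\mathcal E/(\sigma-\alpha)(G)\cong\mathcal E/\sigma(G)+\delta(\alpha).$$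
Thus $P$ maps to the fiber equivariantly with respect to $-\delta$, which is the claim.

**Step 2: $[P]\cup z=\langle j_*z,s'\rangle$.** This is a cocycle computation. By naturality of connecting maps, $\langle j_*z,s'\rangle$ is the image of $z$ under the connecting map of $0\to\mathbb G_m\to j^*\mathcal E\to G\to0$. Choose an fppf cover $S\to\operatorname{Spec}k$ trivializing $z$ and $P$. Let $z$ be given by a cocycle $x\in G(S\times S)$, so $x_{12}+x_{23}=x_{13}$ on $S^3$. Let $\sigma\in P(S)$, and let $\alpha=\sigma_2-\sigma_1\in G^D(S\times S)$ be the cocycle of $P$, where indices denote pullbacks by projections. Lift $x$ to $\sigma_1(x)$. The coboundary of this lift on $S^3$ is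
$$\sigma_1(x_{12})+\sigma_2(x_{23})-\sigma_1(x_{13})=(\sigma_2-\sigma_1)(x_{23})=\alpha_{12}(x_{23}),$$
which is the Čech cocycle of $[P]\cup z$.

Steps 1 and 2 and graded commutativity give the first statement. The second follows, since $j_*\partial_\psi(s)=0$ in $H^1(k,B)$. $\square$

For $\psi=p$ on $A$: if $\xi\in H^1(k,A[p])$ has image $\eta\in H^1(k,A)$, then
$$\xi\cup\kappa(a')=\pm\langle\eta,a'\rangle,\qquad \kappa(a)\cup\kappa(a')=0\qquad(a\in A(k),\ a'\in A^\vee(k)).\tag{5}$$

## 5. Two classes that die in $L$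

Take first $p=2$ and $L/K$ separable quadratic, with character $\chi$. Suppose $\xi\in H^1(K,A[2])$ has image $\eta\in H^1(K,A)$ with $\eta_L=0$. Let $R=\mathrm{Res}_{L/K}A_L$. Over $K^s$ it is $A\times A$, with $A$ embedded diagonally. The kernel $J=\{(x,-x)\}$ of the sum map is the quadratic twist $A^\chi$. The quotient $R/A$ is also $A^\chi$, through $(x_0,x_1)\mapsto x_0-x_1$. The composite $J\to R\to R/A$ is $x\mapsto 2x$. Since $A^\chi[2]=A[2]$, a class $\xi$ that dies in $L$ is a Kummer class of a point of the twist, up to a Kummer class of $A(K)$. This is what happened in Section 1. Two Kummer classes, one from $A^\chi$ and one from its dual, cup to zero by (5) for $A^\chi$. For general $p$ the twist is replaced by an isogeny between two different abelian varieties of dimension $(p-1)g$.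

**Lemma 3.** Let $L/K$ be separable of degree $p$, $\xi\in H^1(K,A[p])$, $\xi'\in H^1(K,A^\vee[p])$, with images $\eta,\eta'$ in $H^1(K,A)$, $H^1(K,A^\vee)$. If $\eta_L=0$ and $\eta'_L=0$, there are $a\in A(K)$, $a'\in A^\vee(K)$ with
$$\xi\cup\xi'=\kappa(a)\cup\xi'+\xi\cup\kappa(a')\quad\text{in }\mathrm{Br}(K).$$

*Proof.*

**Step 1: the isogeny.** Let $R=\mathrm{Res}_{L/K}A_L$, let $i:A\hookrightarrow R$ be the canonical map, $N:R\to A$ the norm, $J=\ker N$ and $Q=R/iA$. Over $K^s$, $R=A^p$ with coordinates $x_0,\dots,x_{p-1}$, $i$ is the diagonal and $N$ is the sum. So $J$ and $Q$ are abelian varieties, both of dimension $(p-1)g$, and over $K^s$ the sequences $0\to J\to R\to A\to0$ and $0\to A\to R\to Q\to0$ split. Since $Ni=p$, the composite $\psi:J\to R\to Q$ has kernel $J\cap iA=i(A[p])$, and it is an isogeny by dimensions.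

Define $R',i',N',J',Q',\psi'$ in the same way from $A^\vee$. Then $R^\vee=R'$, $i^\vee=N'$, $N^\vee=i'$: over $K^s$ the dual of a diagonal is a sum and conversely, and these identifications are Galois-equivariant. Dualizing the two sequences, which stay exact because they split over $K^s$, gives $J^\vee=R'/i'A^\vee=Q'$ and $Q^\vee=\ker N'=J'$. The dual of $J\to R\to Q$ is $J'\to R'\to Q'$, that is, $\psi^\vee=\psi'$.

**Step 2: $e_\psi(ix,i'y)=e_p(x,y)^{-1}$ for points $x$ of $A[p]$ and $y$ of $A^\vee[p]$.** This allows us to compute cup products for $e_p$ with $e_\psi$. We check it over $K^s$. Let $g_0:J\to A$ be $x\mapsto x_0$, and let $h_0:Q\to A$ be induced by $x\mapsto(p-1)x_0-\sum_{l\ge1}x_l$ on $R$, which is zero on the diagonal. On $J$ we have $\sum_{l\ge1}x_l=-x_0$, so $h_0\psi(x)=px_0=p\,g_0(x)$. The dual $h_0^\vee:A^\vee\to J'\subset R'$ is $y\mapsto((p-1)y,-y,\dots,-y)$, which is $-i'(y)$ for $y\in A^\vee[p]$. By (3) with $\psi_2=p$,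
$$e_p(x,y)=e_p(g_0(ix),y)=e_\psi(ix,h_0^\vee y)=e_\psi(ix,i'y)^{-1}.$$

**Step 3: conclusion.** By Shapiro's lemma $H^1(L,A)=H^1(K,R)$, and restriction becomes $i_*$. So $i_*\eta=0$, and $\eta$ is the coboundary of some $s\in Q(K)$ for $0\to A\to R\to Q\to0$. The sequence $0\to A[p]\xrightarrow{i}J\xrightarrow{\psi}Q\to0$ maps to this one by inclusions and the identity of $Q$, so $\partial_\psi(s)\in H^1(K,A[p])$ also has image $\eta$. Hence $\xi-\partial_\psi(s)=\kappa(a)$ with $a\in A(K)$. Likewise $\xi'=\partial_{\psi'}(s')+\kappa(a')$ with $s'\in Q'(K)=J^\vee(K)$, $a'\in A^\vee(K)$. By Lemma 2 the cup product of $\partial_\psi(s)$ and $\partial_{\psi'}(s')$ for $e_\psi$ is $0$. By Step 2 the one for $e_p$ is its negative, so it is also $0$. Therefore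
$$\xi\cup\xi'=\partial_\psi(s)\cup\kappa(a')+\kappa(a)\cup\xi'=\xi\cup\kappa(a')-\kappa(a)\cup\kappa(a')+\kappa(a)\cup\xi',$$
and $\kappa(a)\cup\kappa(a')=0$ by (5). $\square$

## 6. Local conditions cut out by $L_v/K_v$

Fix a $\mathbb Z/p$-extension $L/K$. For a place $v$ put $\kappa_v=\kappa(A(K_v))$. Let $N_v=NA(L_v)\subset A(K_v)$ be the image of the norm, which contains $pA(K_v)$, and let $H_v=\ker(H^1(K_v,A)\to H^1(L_v,A))$. Define
$$X_v=\ker\big(H^1(K_v,A[p])\to H^1(L_v,A)\big),\qquad Z_v=(X'_v)^\perp,\qquad W_v=X_v/Z_v,$$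
and similarly $\kappa'_v,N'_v,H'_v,X'_v$, $Z'_v=X_v^\perp$, $W'_v$. All of these depend only on $L_v/K_v$. If $v$ splits in $L$, then $L_v=K_v$, $N_v=A(K_v)$, $H_v=0$ and $X_v=\kappa_v$. We now compute these groups.

**(a) $\kappa_v$ and $\kappa_v'$ are exact annihilators of each other, compact and open.** By (5), $\xi\perp\kappa'_v$ means that the image $\eta$ of $\xi$ is orthogonal to $A^\vee(K_v)$, that is, $\eta=0$ by (F2), that is, $\xi\in\kappa_v$. So $(\kappa'_v)^\perp=\kappa_v$. Both groups are compact as continuous images of compact groups (for archimedean $v$ everything is finite). So they are closed, $\kappa_v^\perp=(\kappa'_v)^{\perp\perp}=\kappa'_v$, and both are open as annihilators of compact groups. The same holds over $L_v$.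

**(b) $Z_v\subset\kappa_v\subset X_v$ and $X_v/\kappa_v=H_v$.** Classes in $\kappa_v$ die in $H^1(K_v,A)$, so $\kappa_v\subset X_v$. Then $Z_v=(X'_v)^\perp\subset(\kappa'_v)^\perp=\kappa_v$. By corestriction $H_v$ is killed by $p$, and $H^1(K_v,A[p])\to H^1(K_v,A)[p]$ is surjective with kernel $\kappa_v$, so $X_v/\kappa_v=H_v$.

**(c) $Z_v=\kappa(N_v)$, $X'_v=\kappa(N_v)^\perp$, $X_v=\kappa(N'_v)^\perp$.** For $x\in A(L_v)$ we have $\kappa(Nx)=\mathrm{cores}\,\kappa_{L_v}(x)$, because the norm maps the sequence $0\to\mathrm{Res}A[p]\to\mathrm{Res}A\to\mathrm{Res}A\to0$ to the corresponding one for $A$. By the projection formula,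
$$\mathrm{inv}_{K_v}(\kappa(Nx)\cup\xi')=\mathrm{inv}_{L_v}(\kappa_{L_v}(x)\cup\mathrm{res}\,\xi').$$
So $\xi'\perp\kappa(N_v)$ iff $\mathrm{res}\,\xi'\in\kappa(A(L_v))^\perp=\kappa(A^\vee(L_v))$ (by (a) over $L_v$) iff $\xi'\in X'_v$. Since $\kappa(N_v)$ is compact, hence closed, $Z_v=(X_v')^\perp=\kappa(N_v)$. The third equality is the second one for $A^\vee$.

**(d) Sizes.** As $N_v\supset pA(K_v)=\ker\kappa$, we get $\kappa_v/Z_v=A(K_v)/N_v$. Moreover $H_v=X_v/\kappa_v=\kappa(N'_v)^\perp/(\kappa'_v)^\perp$ is dual to $\kappa'_v/\kappa(N'_v)=A^\vee(K_v)/N'_v$, and by (5) this duality is $\pm\mathrm{inv}_v\langle\ ,\ \rangle$. These groups are finite. For archimedean $v$ this is clear, and for split $v$ they vanish. Otherwise the norm $\mathrm{Res}A\to A$ is smooth, since its kernel is an abelian variety, so it is open on $K_v$-points. Then $N_v$ is an open subgroup of the compact group $A(K_v)$, and likewise $N'_v$. Hence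
$$\dim W_v=\dim A(K_v)/N_v+\dim A^\vee(K_v)/N'_v.\tag{6}$$

**(e) $W_v=0$ for almost all $v$.** Let $v$ be good and $L_v/K_v$ unramified. A class in $H_v$ is a class of $H^1(\mathcal O_v,\mathcal A)$, which equals $H^1(k_v,\mathcal A)$ by smoothness, and this is $0$ by Lang's theorem. So $H_v=0$, likewise $H'_v=0$, and by (d) $X_v=\kappa_v=Z_v$. Since $H^1(\mathcal O_v,\mathcal A)=0$, the map $A(K_v)=\mathcal A(\mathcal O_v)\to H^1(\mathcal O_v,\mathcal A[p])$ is surjective, so $\kappa_v$ is also the image of $H^1(\mathcal O_v,\mathcal A[p])$.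

**(f) The pairing $W_v\times W'_v\to\frac1p\mathbb Z/\mathbb Z$ is perfect.** Its left kernel is $(X_v\cap(X'_v)^\perp)/Z_v=0$, and symmetrically on the right.

As an example, take $A=E$ from Section 1, $p=2$, $v=q$ an odd prime ramified in $L=\mathbb Q(\sqrt d)$. Here $E$ has good reduction and $E[2]$ is rational, so $H^1(\mathbb Q_q,E[2])=(\mathbb Q_q^*/\mathbb Q_q^{*2})^2$ has dimension $4$. Section 8 will show $N_q=2E(\mathbb Q_q)$. So $Z_q=0$, $X_q=(Z_q')^\perp$ is everything, and $\dim W_q=4$: every local class at $q$ dies in $H^1(L_q,E)$.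

## 7. A partial sum of local invariants

**Global classes.** Let $\mathcal X=\{\xi\in H^1(K,A[p]):\xi_v\in X_v\ \forall v\}$. It contains $\operatorname{Sel}_pA$, and $\mathcal X/\operatorname{Sel}_pA$ embeds in $\bigoplus_vX_v/\kappa_v=\bigoplus_vH_v$, a finite group. By (F1), $\mathcal X$ is finite. Let $W=\bigoplus_vW_v$, which is finite by (e), and let $\mathfrak R\subset W$ be the image of $\mathcal X$. Define $\mathcal X',W',\mathfrak R'$ likewise. Then
$$\mathfrak R'=\mathfrak R^\perp,\qquad\mathfrak R=\mathfrak R'^\perp.\tag{7}$$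
The inclusion $\mathfrak R'\subset\mathfrak R^\perp$ is reciprocity: $\sum_v\mathrm{inv}_v(\xi_v\cup\xi'_v)=0$ for global classes. Conversely, let $x'\in\prod_vX'_v$ represent an element of $\mathfrak R^\perp$. By (e), $\prod X_v$ and $\prod X'_v$ lie in the restricted products of (F3), and $x'$ is orthogonal to $I\cap\prod X_v$. Both $I=(I')^\perp$ and $\prod X_v$ are closed. The annihilator of $\prod X_v$ is $\prod Z'_v$: test on elements concentrated at one place. So the annihilator of $I\cap\prod X_v$ is the closure of $I'+\prod Z'_v$. This sum is already closed, because $I'$ is closed and $\prod Z_v'=\prod\kappa(N_v')$ is compact. So $x'=i'+z'$ with $i'\in I'$ and $z'\in\prod Z'_v\subset\prod X'_v$. Then $i'\in I'\cap\prod X'_v$ comes from $\mathcal X'$, and $x'$ and $i'$ have the same image in $W'$, which is therefore in $\mathfrak R'$. The other equality is symmetric.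

The sum of the local pairings over *all* places vanishes on $\mathcal X\times\mathcal X'$, so it carries no information. We therefore stop the sum at a finite set $T$ of places. Put $W_T=\bigoplus_{v\in T}W_v\subset W$ and
$$f_T(\xi,\xi')=\sum_{v\in T}\mathrm{inv}_v(\xi_v\cup\xi'_v)\qquad(\xi\in\mathcal X,\ \xi'\in\mathcal X').$$

**Proposition 4.** For every finite set $T$ of places,
$$2\dim\mathrm{Sha}(A_L)[p]\ \ge\ \dim W_T-\dim(\mathfrak R\cap W_T)-\dim(\mathfrak R'\cap W'_T)-r-r'.\tag{8}$$

*Proof.*

**Step 1: $f_T$ has large rank.** Let $U,U'$ be the projections of $\mathfrak R,\mathfrak R'$ to $W_T,W'_T$. By (7), $U^\perp=\mathfrak R^\perp\cap W'_T=\mathfrak R'\cap W'_T$ and $U'^\perp=\mathfrak R\cap W_T$, annihilators being taken in the perfect pairing $W_T\times W'_T$. The form $f_T$ factors through $U\times U'$, where its left kernel is $U\cap U'^\perp$. So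
$$\operatorname{rank}f_T\ge\dim U-\dim U'^\perp=\dim W_T-\dim(\mathfrak R'\cap W'_T)-\dim(\mathfrak R\cap W_T).$$

**Step 2: classes that die in $L$ make $f_T$ small.** If $\xi\in\mathcal X$ has image $\eta$ in $H^1(K,A)$, then $\eta_L$ is zero at the chosen place $w$ above each $v$. As $\eta_L$ is invariant under $\mathrm{Gal}(L/K)$, it is zero at all places above $v$. So $\xi\mapsto\eta_L$ maps $\mathcal X$ to $\mathrm{Sha}(A_L)[p]$. Let $\mathcal N$ be the kernel, and $\mathcal N'$ its analogue. Note that $\kappa(A(K))\subset\mathcal X$ and $\kappa(A^\vee(K))\subset\mathcal X'$ have dimensions $r$ and $r'$. Let $\mathcal N_0\subset\mathcal N$ be the subspace $f_T$-orthogonal to $\kappa(A^\vee(K))$, of codimension at most $r'$ in $\mathcal N$, and $\mathcal N'_0\subset\mathcal N'$ the one orthogonal to $\kappa(A(K))$, of codimension at most $r$. For $\xi\in\mathcal N_0$ and $\xi'\in\mathcal N'_0$, localize Lemma 3 at the places of $T$ and add: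
$$f_T(\xi,\xi')=f_T(\kappa(a),\xi')+f_T(\xi,\kappa(a'))=0 .$$
A bilinear form vanishing on $\mathcal N_0\times\mathcal N'_0$ has rank at most the sum of the codimensions: on $\mathcal N_0\times\mathcal X'$ it factors through $\mathcal X'/\mathcal N'_0$, and enlarging $\mathcal N_0$ to $\mathcal X$ raises the rank by at most $\operatorname{codim}\mathcal N_0$. Hence
$$\operatorname{rank}f_T\le\operatorname{codim}\mathcal N_0+\operatorname{codim}\mathcal N'_0\le\dim\mathrm{Sha}(A_L)[p]+\dim\mathrm{Sha}(A^\vee_L)[p]+r+r'.$$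
Combine with Step 1 and (2). $\square$

**The field $\mathbb Q(\sqrt{697})$ again.** Let $A=E$, identified with its dual, $p=2$, $d=17\cdot41$, $T=\{17\}$. Write classes as pairs $(a,b)$, standing for $(a,b,ab)$. A point $P\in E[2]$ has coordinates given by $e_2(P,T_1)$ and $e_2(P,T_2)$, where $T_1=(0,0)$, $T_2=(1,0)$. In these coordinates the Weil pairing is $(p_1,p_2),(p'_1,p_2')\mapsto p_1p'_2+p_2p'_1$, so the cup product of $(a,b)$ and $(a',b')$ is the sum of the quaternion classes $(a,b')$ and $(b,a')$. The four classes $(17,1),(41,1),(1,17),(1,41)$ lie in $\mathcal X$: at $17$ and $41$ the group $X_v$ is everything, at $2$ and $\infty$ the classes are trivial, and elsewhere they are unramified. At $17$ the Hilbert symbols are $(17,17)=\left(\frac{-1}{17}\right)=1$, $(17,41)=\left(\frac{41}{17}\right)=-1$ and $(41,41)=1$. So $f_T$ is nondegenerate on the span of the four classes, and its rank is at least $4$. The group $\kappa(E(\mathbb Q))$ involves only $-1$ and $2$, which are squares in $\mathbb Q_{17}$ ($4^2\equiv-1$, $6^2\equiv2$).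 So here $\mathcal N_0=\mathcal N$, $\mathcal N_0'=\mathcal N'$, and Step 2 gives $4\le2\dim\mathrm{Sha}(E_L)[2]$. Thus $\dim\mathrm{Sha}(E_L)[2]\ge2$.

**What remains to be controlled.** In (8) we want $\dim W_T$ large and $\mathfrak R\cap W_T$, $\mathfrak R'\cap W'_T$ small. The space $\mathfrak R\cap W_T$ is the image of
$$\mathcal Y_L:=\{\xi\in\mathcal X:\ \xi_v\in Z_v\ \ \forall v\notin T\},$$
which depends on all of $L$. Since $Z_v\subset\kappa_v$, it is contained in
$$\mathcal Y:=\{\xi\in H^1(K,A[p]):\ \xi_v\in X_v\ (v\in T),\ \ \xi_v\in\kappa_v\ (v\notin T)\},$$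
which depends only on $T$ and $(L_v)_{v\in T}$. It is finite, since $\mathcal Y/\operatorname{Sel}_pA$ embeds in $\bigoplus_{v\in T}H_v$. So we may fix $T$ and $L_v$ for $v\in T$ first, list the finite set $\mathcal Y$, and then choose $L$ at further places $T^*$ so that few elements of $\mathcal Y$ survive in $\mathcal Y_L$. Write $\mathcal Y',\mathcal Y'_L$ for the analogues for $A^\vee$.

## 8. The criterion, and the case $\operatorname{char}K\ne p$

**Criterion 5.** Let $T$ be a finite set of good places ($v\nmid p$ if $\operatorname{char}K\ne p$), with ramified $\mathbb Z/p$-extensions $L_v/K_v$ for $v\in T$. If $\operatorname{char}K\neq p$, assume that the $v\in T$ split completely in $K_1:=K(A[p],A^\vee[p])$. Let $\Sigma$ be any finite set of places. Then there are a finite set $T^*$ disjoint from $T\cup\Sigma$ and ramified $\mathbb Z/p$-extensions $L_v/K_v$ ($v\in T^*$) such that every $\mathbb Z/p$-extension $L/K$ with these localizations at $T\cup T^*$ satisfies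
$$2\dim\mathrm{Sha}(A_L)[p]\ge4g|T|-C\qquad(\operatorname{char}K\ne p),\tag{9}$$
$$2\dim\mathrm{Sha}(A_L)[p]\ge\sum_{v\in T}(\nu_v+\nu'_v)-C\qquad(\operatorname{char}K=p),\tag{10}$$
with $C$ depending only on $A,K,p$, and with integers $\nu_v,\nu'_v\ge0$ defined in Section 9.

*Proof for $\operatorname{char}K\ne p$.*

**Step 1: at a good $v\nmid p$ with $L_v/K_v$ ramified, $Z_v=0$.** The extension is totally ramified, so the residue fields agree. Given $x\in A(L_v)$, lift its reduction to $\tilde y\in A(K_v)$ by Hensel's lemma, so $x=\tilde y+x_0$ with $x_0$ in the kernel of reduction. On the formal group, $[p]$ has linear part $p$, a unit, so $[p]$ is bijective on the kernel of reduction of $A(K_v)$, which contains $Nx_0$. So $Nx=p\tilde y+Nx_0\in pA(K_v)$. Thus $N_v=pA(K_v)$ and $Z_v=\kappa(N_v)=0$. Moreover $A(K_v)/p=A(k_v)/p$, and $\dim A(k_v)/p=\dim A(k_v)[p]$ since $A(k_v)$ is finite. By (6),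
$$\dim W_v=\dim A(k_v)[p]+\dim A^\vee(k_v)[p].$$
If $v$ splits completely in $K_1$, all of $A[p]$ and $A^\vee[p]$ is rational over $K_v$ and injects under reduction, so $\dim W_v=4g$.

**Step 2: choice of $T^*$, to kill all but boundedly many classes of $\mathcal Y$.** Let $\xi\in\mathcal Y$ with $\xi|_{K_1}\ne0$ in $H^1(K_1,A[p])=\mathrm{Hom}(G_{K_1},A[p])$. Let $M/K_1$ be the field cut out by $\xi|_{K_1}$, $\tilde M$ its Galois closure over $K$, and $\tau\in\mathrm{Gal}(\tilde M/K_1)$ nontrivial on $M$. By Chebotarev, infinitely many $v$ have Frobenius $\tau$ at some place of $\tilde M$. As $\tau$ is trivial on $K_1$, these $v$ split completely in $K_1$. The restriction of $\xi|_{K_1}$ to the corresponding decomposition group sends Frobenius to $\xi(\tau)\ne0$, so $\xi_v\ne0$. As $\mathcal Y$ and $\mathcal Y'$ are finite, there is a finite set $T^*$ of good places $v\nmid p$, disjoint from $T\cup\Sigma$ and split completely in $K_1$, with the following property: every $\xi\in\mathcal Y$ with $\xi|_{K_1}\ne0$ has $\xi_v\ne0$ for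 some $v\in T^*$, and the same for $\mathcal Y'$. At these places $\mu_p\subset K_v$, because the Weil pairing on the rational groups $A[p]$, $A^\vee[p]$ is perfect. So ramified $\mathbb Z/p$-extensions $K_v(\pi^{1/p})$ exist, $\pi$ a uniformizer. Choose any for $L_v$.

**Step 3: conclusion.** Let $\xi\in\mathcal Y_L$. For $v\in T^*$ we have $\xi_v\in Z_v=0$ by Step 1, so $\xi|_{K_1}=0$ by the choice of $T^*$. By inflation–restriction $\xi$ lies in $H^1(\mathrm{Gal}(K_1/K),A[p])$, of finite dimension $c$. So $\dim(\mathfrak R\cap W_T)\le c$, and likewise $\dim(\mathfrak R'\cap W'_T)\le c'$. With $\dim W_T=4g|T|$, Proposition 4 gives (9) with $C=c+c'+r+r'$. $\square$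

**Supply of $T$.** By Chebotarev there are infinitely many good $v\nmid p$ that split completely in $K_1$, and they have ramified $\mathbb Z/p$-extensions since $\mu_p\subset K_v$. So $4g|T|$ can be made arbitrarily large with $T$ avoiding any given finite set.

## 9. Frobenius and Verschiebung when $\operatorname{char}K=p$

From here to the end of Section 13, $\operatorname{char}K=p$. Copying Section 8 fails at Step 1. The kernel of reduction is no longer $p$-divisible, and $Z_v=\kappa(N_v)$ is a subgroup of finite index in $\kappa_v$, so local conditions at $T^*$ cannot force $\xi_v=0$. The substitute is that, when $L_v/K_v$ is very wildly ramified, $N_v$ is close to the image of Verschiebung. Hence the places of $T^*$ can kill the image of $\xi$ under Frobenius, and the surviving classes come from the kernel of Frobenius.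

Let $F:A\to A^{(p)}$ and $V:A^{(p)}\to A$ be Frobenius and Verschiebung. Then $VF=p$, $FV=p$, $F^\vee=V_{A^\vee}$, and
$$0\to A[F]\to A[p]\xrightarrow{F}A^{(p)}[V]\to0$$
is exact. We call $A$ *ordinary* if $\mathrm{Lie}(V):\mathrm{Lie}A^{(p)}\to\mathrm{Lie}A$ is an isomorphism. Equivalently $A^{(p)}[V]$, which has order $p^g$, is étale, that is, $\#A^{(p)}[V](\overline K)=p^g$. Since $A[F]$ is infinitesimal, $A[p](\overline K)=A^{(p)}[V](\overline K)$ through $F$, so this says $\#A[p](\overline K)=p^g$. The group $A[p^\infty](\overline K)$ is $(\mathbb Q_p/\mathbb Z_p)^f$ with $\#A[p](\overline K)=p^f$, and $f$ does not change under isogeny. So if $A$ is ordinary, so is $A^\vee$. At the other extreme, let $g=1$ and $A$ supersingular. Then $A^{(p)}[V]$ is connected of order $p$. A curve has only one closed subscheme of length $p$ supported at the smooth point $0$, so $A^{(p)}[V]$ is the kernel of the Frobenius of $A^{(p)}$, and $V=uF$ with an isomorphism $u:A^{(p^2)}\to A$; here $\mathrm{Lie}(V)=0$.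

For a good place $v$ and a ramified, hence totally ramified, $\mathbb Z/p$-extension $L_v/K_v$ put $V_v=VA^{(p)}(K_v)$ and
$$\mu_v=\dim A(K_v)/(N_v+V_v),\qquad\nu_v=\dim(N_v+V_v)/N_v,$$
with analogues $\mu'_v,\nu'_v$ for $A^\vee$. By (6), $\dim W_v=\mu_v+\nu_v+\mu'_v+\nu'_v$. We also need
$$\dim\ker(F|H_v)=\mu'_v,\qquad\dim\ker(F|H'_v)=\mu_v.\tag{11}$$
For $\eta\in H_v$ and $b\in A^{\vee(p)}(K_v)$, (4) gives $\langle F\eta,b\rangle=\langle\eta,F^\vee b\rangle=\langle\eta,Vb\rangle$. By (F2) for $A^{(p)}$, $F\eta=0$ iff $\eta\perp V'_v$. As $H_v$ is dual to $A^\vee(K_v)/N'_v$ under $\langle\ ,\ \rangle$, the subgroup of such $\eta$ is dual to $A^\vee(K_v)/(N'_v+V'_v)$. The second formula is the first for $A^\vee$.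

The next lemma replaces the finiteness of $H^1(\mathrm{Gal}(K_1/K),A[p])$. Its first part can be seen on $\mu_p$: an element of $K$ that is a $p$-th power in $K_v$ for one $v$ is a $p$-th power in $K$.

**Lemma 6.** For a finite commutative $K$-group scheme $G$, the group $\mathrm{Sha}_\omega(G)$ of $\xi\in H^1(K,G)$ with $\xi_v=0$ for all but finitely many $v$ is finite.

*Proof.*

**Step 1: if $G$ is infinitesimal, $H^1(K,G)\to H^1(K_v,G)$ is injective for every $v$.** Consider a torsor $\operatorname{Spec}\mathcal B$ with a $K_v$-point. It is geometrically one point, so $\mathcal B$ is local, with residue field $\mathbb k$ purely inseparable over $K$. The $K_v$-point embeds $\mathbb k$ in $K_v$ over $K$. We claim $K\cap K_v^p=K^p$. If $x\in(K\cap K_v^p)\setminus K^p$, then $K=K^p(x)$ because $[K:K^p]=p$, so $K\subset K_v^p$. But $K$ contains a uniformizer at $v$, which is not in $K_v^p$. Now if $\mathbb k\ne K$, there is $x\in\mathbb k\setminus K$ with $x^p\in K$. Then $x^p\in K\cap K_v^p=K^p$, so $x\in K$ by uniqueness of $p$-th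 roots, a contradiction. So $\mathbb k=K$, and the torsor has a $K$-point.

**Step 2: general $G$.** Let $K_1/K$ be a finite Galois extension over which $G^{et}=G/G^0$ is constant, and let $\xi\in\mathrm{Sha}_\omega(G)$. The image of $\xi|_{K_1}$ in $H^1(K_1,G^{et})=\mathrm{Hom}(G_{K_1},G^{et})$ is trivial at almost all places, so it is $0$ by Chebotarev. So $\xi|_{K_1}$ comes from some $\zeta\in H^1(K_1,G^0)$. Take a place $w$ of $K_1$ with $\xi_w=0$. Then $\zeta_w$ is the coboundary of some $\gamma\in G^{et}(K_{1,w})=G^{et}(K_1)$. Subtracting from $\zeta$ the coboundary of $\gamma$, which does not change $\xi|_{K_1}$, we may assume $\zeta_w=0$. By Step 1 over $K_1$, $\zeta=0$. So every $\xi\in\mathrm{Sha}_\omega(G)$ is trivialized by $K_1$. Such classes form $H^1(\mathrm{Gal}(K_1/K),G(K_1))$, which is finite. $\square$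

## 10. The norm on the formal group

Let $v$ be good, $\mathcal O=\mathcal O_v$, $k=k_v$, and let $\mathfrak m_K\subset\mathcal O$, $\mathfrak m_L\subset\mathcal O_{L_v}$ be the maximal ideals. Let $\Gamma$ be the formal group of $\mathcal A/\mathcal O$ with coordinates $X=(X_1,\dots,X_g)$, and $\Gamma^{(p)}$ that of $\mathcal A^{(p)}$ with the induced coordinates, so $F(X)=X^p:=(X_1^p,\dots,X_g^p)$. Put $U^c=\Gamma(\mathfrak m_K^c)$ for $c\ge1$. Two points $x,y\in\Gamma(\mathfrak m_K)$ lie in the same coset of $U^c$ iff $x_i\equiv y_i\bmod\mathfrak m_K^c$ for all $i$. Indeed the coordinates of $x-_\Gamma y$ are power series vanishing for $x=y$, so they lie in the ideal generated by the $x_i-y_i$. Conversely, $x=y+_\Gamma(x-_\Gamma y)$ is congruent to $y$ modulo the coordinates of $x-_\Gamma y$.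

Let $L_v/K_v$ be totally ramified with break $t$, $\mathrm{Gal}(L_v/K_v)=\langle\sigma\rangle$ and $d=(p-1)(t+1)$. Then $\mathrm{Tr}(\mathfrak m_L^n)=\mathfrak m_K^{\lfloor(d+n)/p\rfloor}$ (Serre, *Local Fields*, V§3). Every $t\ge1$ prime to $p$ occurs as a break, for $y^p-y=\pi^{-t}$ with $\pi$ a uniformizer. Put $c_0(t)=\lfloor(d+1)/p\rfloor$. As $d+1\ge2p-1\ge p$, we have $c_0(t)\ge1$. For $x\in\mathfrak m_L^g$ write $\mathbf n(x)=(\mathrm N_{L_v/K_v}x_1,\dots,\mathrm N_{L_v/K_v}x_g)$ for the coordinatewise *field* norm; $N$ denotes the norm of the group.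

**Lemma 7.** There is $H=X^{(0)}+(\text{terms of degree}\ge2)$, a vector of power series over $\mathcal O$ without constant term in variables $X^{(0)},\dots,X^{(p-1)}$ ($g$ coordinates each), such that for all $x\in\Gamma(\mathfrak m_L)=\mathfrak m_L^g$
$$N(x)=V(\mathbf n(x))+\mathrm{Tr}\,H(x,\sigma x,\dots,\sigma^{p-1}x)\qquad\text{(coordinate addition)}.\tag{12}$$

*Proof.* The series $\Phi=X^{(0)}+_\Gamma\cdots+_\Gamma X^{(p-1)}$ is invariant under the cyclic shift of the $X^{(i)}$. A monomial fixed by the shift is $\prod_i(X^{(i)})^e$ with one multi-index $e$, and all other monomials have orbits of size $p$. Choose one monomial from each orbit of size $p$, namely $X_j^{(0)}$ for the linear ones, and let $H$ be the part of $\Phi$ formed by the chosen monomials. Then $\Phi=\Psi(\prod_iX^{(i)})+\sum_{\tau\in C_p}\tau H$, the product being coordinatewise, for some series $\Psi$ over $\mathcal O$. Put all $X^{(i)}=X$. As $p=0$ in $\mathcal O$, this gives $[p](X)=\Psi(X^p)$. But $[p]=V\circ F$, that is, $[p](X)=V(X^p)$, so $\Psi=V$.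 Now substitute $X^{(i)}=\sigma^ix$. The shifts of $H$ become the conjugates $\sigma^l\big(H(x,\sigma x,\dots)\big)$, because $H$ has coefficients in $\mathcal O$. $\square$

As a check, for the multiplicative formal group and $p=2$ we have $[2](X)=X^2$, so $V(Y)=Y$, and the norm is $(1+x)(1+\sigma x)-1=x\,\sigma x+\mathrm{Tr}\,x$, which is (12) with $H=X^{(0)}$.

For all $x$ the trace term in (12) lies in $\mathrm{Tr}(\mathfrak m_L)=\mathfrak m_K^{c_0(t)}$, so $N\Gamma(\mathfrak m_L)\subset V\Gamma^{(p)}(\mathfrak m_K)+U^{c_0(t)}$. Any $x\in A(L_v)$ is $\tilde y+x_0$ with $\tilde y\in A(K_v)$ and $x_0\in\Gamma(\mathfrak m_L)$, as the residue fields agree, and $N\tilde y=p\tilde y=VF\tilde y\in V_v$. Hence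
$$N_v\subset V_v+U^{c_0(t)},\qquad c_0(t)\to\infty\ \text{ as }t\to\infty.\tag{13}$$

## 11. Proof of Criterion 5 for $\operatorname{char}K=p$

Let $\omega=\dim\mathrm{Sha}_\omega(A^{(p)}[V])$, finite by Lemma 6, and $\omega'$ its analogue for $A^\vee$.

**Step 1: choice of $T^*$, to detect $F_*\xi$.** For each $\xi\in\mathcal Y$ with $F_*\xi\notin\mathrm{Sha}_\omega(A^{(p)}[V])$, infinitely many places see $F_*\xi$, so we can choose a good $v_\xi\notin T\cup\Sigma$ with $(F_*\xi)_{v_\xi}\ne0$. Do the same for $\mathcal Y'$, and let $T^*$ be the finite set of all these places. As $v_\xi\notin T$, we have $\xi_{v_\xi}=\kappa(a_\xi)$ for some $a_\xi\in A(K_{v_\xi})$. The triple $(F,F,\mathrm{id})$ is a morphism from $0\to A[p]\to A\xrightarrow pA\to0$ to $0\to A^{(p)}[V]\to A^{(p)}\xrightarrow VA\to0$, so $(F_*\xi)_{v_\xi}$ is the coboundary of $a_\xi$ in the second sequence. It is nonzero, so $a_\xi\notin V_{v_\xi}$. As $V_v$ is compact, $\bigcap_c(V_v+U^c)=V_v$. So there is one $c$ with $a_\xi\notin V_{v_\xi}+U^c$ for all these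 finitely many $\xi$, and with the same property for $A^\vee$. For $v\in T^*$ choose $L_v$ with break $t$ so large that $c_0(t)\ge c$.

**Step 2: if $\xi\in\mathcal Y_L$, then $F_*\xi\in\mathrm{Sha}_\omega(A^{(p)}[V])$.** Otherwise at $v=v_\xi$ we have $\kappa(a_\xi)=\xi_v\in Z_v=\kappa(N_v)$, so $a_\xi\in N_v+pA(K_v)=N_v\subset V_v+U^c$ by (13), a contradiction.

**Step 3: the kernel of $F_*$ on $\mathcal Y_L$ is accounted for by the $\mu'_v$.** Let $\mathcal Y_{L,0}$ be this kernel. Its elements come from $H^1(K,A[F])$, so their images in $H^1(K,A)$ are killed by $F$. Hence $\mathcal Y_{L,0}\to\bigoplus_{v\in T}X_v/\kappa_v=\bigoplus_{v\in T}H_v$ lands in $\bigoplus_{v\in T}\ker(F|H_v)$, of dimension $\sum_T\mu'_v$ by (11). An element of the kernel of this map lies in $\kappa_v$ for $v\in T$, and in $Z_v\subset\kappa_v$ for $v\notin T$, so it lies in $\operatorname{Sel}_pA$. By Steps 2 and 3 and symmetry,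
$$\dim(\mathfrak R\cap W_T)\le\omega+\sum_T\mu'_v+\dim\operatorname{Sel}_pA,\qquad\dim(\mathfrak R'\cap W'_T)\le\omega'+\sum_T\mu_v+\dim\operatorname{Sel}_pA^\vee.$$

**Step 4: conclusion.** Since $\dim W_T=\sum_T(\mu_v+\nu_v+\mu'_v+\nu'_v)$, the terms $\mu_v,\mu'_v$ cancel in Proposition 4, and (10) holds with $C=\omega+\omega'+\dim\operatorname{Sel}_pA+\dim\operatorname{Sel}_pA^\vee+r+r'$. $\square$

It remains to make $\sum_T\nu_v$ arbitrarily large, with $T$ avoiding any given finite set. For ordinary $A$ we use many places with $\nu_v\ge1$; for non-ordinary $A$ a single place suffices.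

## 12. Ordinary $A$: a Verschiebung value that is not a norm

Let $A$ be ordinary, so $A^\vee$ is ordinary too. The group $A^{\vee(p)}[V]$ is étale of order $p^g$ and killed by $p$; let $K_1$ be its splitting field. Over a dense open subset of the curve, $A$ has good reduction, $\mathrm{Lie}(V)$ is an isomorphism, and $\mathcal A^{\vee(p)}[V]$ is finite étale. If $v$ is a place there that splits completely in $K_1$, then $\mathcal A^{\vee(p)}[V]\cong(\mathbb Z/p)^g$ over $\mathcal O_v$. Since $V_{A^\vee}=F^\vee$, its Cartier dual is $\mathcal A[F]$, so $\mathcal A[F]\cong\mu_p^g$ over $\mathcal O_v$. By Chebotarev there are infinitely many such $v$.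

**Proposition 8.** For such $v$ there is a ramified $\mathbb Z/p$-extension $L_v/K_v$ with $\nu_v\ge1$.

*Proof.* We look for $b$ with $Vb\notin N_v$, and detect it by class field theory in $H^1(K_v,\mu_p)=K_v^*/K_v^{*p}$.

**Step 1: the Kummer map of $F$ has infinite image on the formal group.** Let $\kappa_F:A^{(p)}(K_v)\to H^1(K_v,A[F])=(K_v^*/K_v^{*p})^g$ be the connecting map of $F$. It factors through $\mathcal A^{(p)}(\mathcal O)\to H^1(\mathcal O,\mu_p^g)=(\mathcal O^*/\mathcal O^{*p})^g$, and its kernel is $FA(K_v)$. As $k$ is perfect, $F:A(k)\to A^{(p)}(k)$ is bijective, so $FA(K_v)\cap\Gamma^{(p)}(\mathfrak m_K)=F\Gamma(\mathfrak m_K)$, the set of vectors of $p$-th powers. Modulo $\mathfrak m_K^c$ this set has $|k|^{g(\lceil c/p\rceil-1)}$ elements out of $|k|^{g(c-1)}$, so it has infinite index in $\Gamma^{(p)}(\mathfrak m_K)$. Hence $\kappa_F(\Gamma^{(p)}(\mathfrak m_K))$ is infinite, and for some $i$ its $i$-th component is infinite.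

**Step 2: choice of $L_v$.** Let $M=A^{(p)}[V](K_v)$, a finite group, and choose $b\in\Gamma^{(p)}(\mathfrak m_K)$ with $\kappa_F(b)_i\notin\kappa_F(M)_i$. By local class field theory the profinite group $K_v^*/K_v^{*p}$ and $H^1(K_v,\mathbb Z/p)$ are dual. So there is $\chi\in H^1(K_v,\mathbb Z/p)$ with $(\chi,\kappa_F(M)_i)=0$ and $(\chi,\kappa_F(b)_i)\ne0$. Since $\kappa_F(b)_i$ is a unit class, $\chi$ is ramified. Let $L_v$ be its field.

**Step 3: $Vb\notin N_v$.** Suppose $Vb=Nx$ with $x\in A(L_v)$. Write $x=\tilde y+x_0$ with $\tilde y\in A(K_v)$ and $x_0\in\Gamma(\mathfrak m_L)$. As $\mathrm{Lie}(V)$ is an isomorphism over $\mathcal O$, $V:\Gamma^{(p)}\to\Gamma$ is an isomorphism of formal groups, so $x_0=V(b_0)$ with $b_0\in\Gamma^{(p)}(\mathfrak m_L)$. Then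
$$Vb=p\tilde y+V(Nb_0)=V(F\tilde y+Nb_0),$$
so $b=F\tilde y+Nb_0+\tau$ with $\tau\in M$, and $\kappa_F(b)=\kappa_F(Nb_0)+\kappa_F(\tau)$. Next, $\kappa_F(Nb_0)$ is the norm of $\kappa_{F,L_v}(b_0)$, component by component. Both have the same restriction $\sum_l\sigma^l\kappa_{F,L_v}(b_0)$ to $L_v$, and $K_v^*/K_v^{*p}\to L_v^*/L_v^{*p}$ is injective because a $p$-th root in the separable extension $L_v$ of an element of $K_v$ lies in $K_v$. Since $\chi$ kills norms from $L_v$, we get $(\chi,\kappa_F(b)_i)=0+(\chi,\kappa_F(\tau)_i)=0$, a contradiction. So $Vb\in V_v\setminus N_v$. $\square$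

Taking for $T$ any number of such places, with these $L_v$, makes $\sum_T\nu_v\ge|T|$ as large as we like, with $T$ avoiding any finite set.

## 13. Non-ordinary $A$: one place with large $\nu_v$

Let $A$ be non-ordinary and let $r_0<g$ be the rank of $\mathrm{Lie}(V)$ over $K$.

**Spreading out.** Put $G=A^{(p)}[V]$. Over a dense open subset $\mathcal U$ of the curve, $A$ extends to an abelian scheme $\mathcal A$, the cokernel of $\mathrm{Lie}(V)$ is locally free of rank $g-r_0$, and $\mathcal G=\mathcal A^{(p)}[V]$ is finite flat. Let $\mathcal G^0$ be the schematic closure of $G^0$ in $\mathcal G$, a finite flat closed subgroup. The quotient $\mathcal G/\mathcal G^0$ is finite flat with étale generic fiber, so it is étale after shrinking $\mathcal U$. Some iterate $F^h$ of relative Frobenius kills $G^0$, hence kills $\mathcal G^0$ by flatness, so $\mathcal G^0$ has infinitesimal fibers. Fix a place $v$ in $\mathcal U$ and put $\lambda=p^h$. Over $\mathcal O=\mathcal O_v$, $\mathcal G^0$ is connected with étale quotient, so it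 is the connected component of $\mathcal G$. That component is the completion of $\mathcal G$ at the origin of the special fiber, namely $\operatorname{Spec}\mathcal O[[Y]]/(V_1,\dots,V_g)$, where $Y$ are coordinates on $\Gamma^{(p)}$ and $V=(V_1(Y),\dots,V_g(Y))$. As $F^h$ kills it,
$$Y_i^\lambda\in(V_1(Y),\dots,V_g(Y))\subset\mathcal O[[Y]]\qquad\text{for each }i.\tag{14}$$

**Proposition 9.** For this $v$, $\nu_v$ is unbounded as $L_v$ varies over the ramified $\mathbb Z/p$-extensions of $K_v$.

Write $\widehat V=V\Gamma^{(p)}(\mathfrak m_K)$ and $\widehat N=N\Gamma(\mathfrak m_L)$, and note $\widehat N\supset p\Gamma(\mathfrak m_K)$. For $c\ge1$ put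
$$E(c)=\dim\Gamma(\mathfrak m_K)/(\widehat V+U^c),$$
where the quotient is killed by $p=VF$. The function $E$ is nondecreasing. The plan is to bound $\Gamma(\mathfrak m_K)/(\widehat V+\widehat N)$ above by $E(c_1)$ and $\Gamma(\mathfrak m_K)/\widehat N$ below by $E(c_2)$, where $c_2$ exceeds $c_1$ by a fixed proportion.

**Step 1: $V$ contracts in a bounded way.** Let $b\in\Gamma^{(p)}(\mathfrak m_K)$ with $V(b)\in U^c$. By (14), $b_i^\lambda=\sum_jA_{ij}(b)V_j(b)$ with $A_{ij}\in\mathcal O[[Y]]$, so $b_i^\lambda\in\mathfrak m_K^c$. Hence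
$$V(b)\in U^c\ \Longrightarrow\ b_i\in\mathfrak m_K^{\lceil c/\lambda\rceil}\text{ for all }i.\tag{15}$$

**Step 2: $E(c)\ge(c-1)/2$.** This is the only step using $r_0<g$. The groups $U^c$ do not depend on coordinates, so neither does $E$, and for this step only we change coordinates. The image of $\mathrm{Lie}(V)$ over $\mathcal O$ is a direct summand of rank $r_0$. So we can choose coordinates $X$ on $\Gamma$ and $Y$ on $\Gamma^{(p)}$ with $\mathrm{Lie}(V)=\mathrm{diag}(1_{r_0},0)$. Then $V_i(Y)=Y_i+(\text{degree}\ge2)$ for $i\le r_0$, and replacing $Y_i$ by $V_i(Y)$ for these $i$ we get $V_i(Y)=Y_i$ for $i\le r_0$.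

Let $P,P'$ be the invertible matrices expressing bases of the invariant differentials of $\Gamma$, $\Gamma^{(p)}$ in terms of $dX$, $dY$ (here the dash does not refer to $A^\vee$). As $V^*$ preserves invariant differentials, $P(V(Y))\cdot(\partial V_j/\partial Y_i)_{j,i}=\mathcal C\cdot P'(Y)$ with a constant matrix $\mathcal C$, and $Y=0$ shows that $\mathcal C$ has rank $r_0$. So the Jacobian matrix has rank $r_0$. Its rows with $j\le r_0$ are $(1_{r_0}\,|\,0)$, hence independent, so every row is a combination of them. Therefore $\partial V_j/\partial Y_i=0$ for $i>r_0$ and all $j$, and $V$ is a power series in $Y_1,\dots,Y_{r_0},Y_{r_0+1}^p,\dots,Y_g^p$.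

So $V(b)$ modulo $\mathfrak m_K^c$ depends only on $b_i\bmod\mathfrak m_K^c$ for $i\le r_0$ and $b_i\bmod\mathfrak m_K^{\lceil c/p\rceil}$ for $i>r_0$. Thus $\widehat V$ has at most $|k|^{r_0(c-1)+(g-r_0)(\lceil c/p\rceil-1)}$ elements modulo $U^c$, while $|\Gamma(\mathfrak m_K)/U^c|=|k|^{g(c-1)}$. As $|k|\ge p$,
$$E(c)\ge(g-r_0)(c-\lceil c/p\rceil)\ge\frac{(p-1)(c-1)}p\ge\frac{c-1}2.$$

If $A$ is a supersingular elliptic curve, then $V(Y)=u(Y^p)$ with $u$ an isomorphism of formal groups, so $\widehat V$ consists of the images under $u$ of the $p$-th powers, and $E(c)=[k:\mathbb F_p](c-\lceil c/p\rceil)$ exactly.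

**Notation for the next steps.** Let $L_v$ have break $t$, $d=(p-1)(t+1)$, and put
$$c_0=\Big\lfloor\frac{d+1}p\Big\rfloor\ge1,\qquad c_1=c_0+2,\qquad n=\lceil c_0/\lambda\rceil\ge1,\qquad c_2=\Big\lfloor\frac{d+n}p\Big\rfloor\ge c_0.$$

**Step 3: $U^{c_1}\subset\widehat V+\widehat N$, hence $\dim\Gamma(\mathfrak m_K)/(\widehat V+\widehat N)\le E(c_1)$.** Let $e\ge c_1$, $z\in(\mathfrak m_K^e)^g$ and $n_e=pe-d$. Since $pc_0\ge d+2-p$, we have $n_e\ge pc_0+2p-d\ge p+2$. As $\mathrm{Tr}(\mathfrak m_L^{n_e})=\mathfrak m_K^e$, pick $x\in(\mathfrak m_L^{n_e})^g$ with $\mathrm{Tr}\,x=z$. In (12) the terms of $H$ of degree at least $2$ lie in $\mathfrak m_L^{2n_e}$. Their traces lie in $\mathfrak m_K^{e+1}$, because $(d+2n_e)/p=e+n_e/p\ge e+1$. So $Nx\equiv V(\mathbf n(x))+z\bmod\mathfrak m_K^{e+1}$. The series $(w+u)-_\Gamma w$ equals $u$ plus monomials of total degree at least $2$, each involving $u$. With $w=V(\mathbf n(x))\in\mathfrak m_K^g$ and $u=Nx-w\in(\mathfrak m_K^e)^g$ (coordinate subtraction), this gives $Nx-_\Gamma V(\mathbf n(x))\equiv z\bmod\mathfrak m_K^{e+1}$.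 Thus $U^e\subset\widehat V+\widehat N+U^{e+1}$ for all $e\ge c_1$. Iterating, $U^{c_1}\subset\widehat V+\widehat N+U^e$ for all $e$, and since $\widehat V+\widehat N$ is compact, $U^{c_1}\subset\widehat V+\widehat N$.

**Step 4: $\dim\Gamma(\mathfrak m_K)/\widehat N\ge E(c_2)$.** We show $|\widehat N\bmod U^{c_2}|\le|\widehat V\bmod U^{c_2}|$ in two layers. By (12), $\widehat N\bmod U^{c_0}\subset\widehat V\bmod U^{c_0}$. Now let $Nx\in U^{c_0}$. By (12) also $V(\mathbf n(x))\in U^{c_0}$, so by (15) $\mathrm N_{L_v/K_v}x_i\in\mathfrak m_K^n$. As $L_v/K_v$ is totally ramified, $x_i\in\mathfrak m_L^n$ for all $i$. Then the trace term in (12) lies in $\mathrm{Tr}(\mathfrak m_L^n)=\mathfrak m_K^{c_2}$. So $Nx\equiv V(\mathbf n(x))$ modulo $U^{c_2}$, with $V(\mathbf n(x))\in\widehat V\cap U^{c_0}$. Hence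
$$|\widehat N\bmod U^{c_2}|=|\widehat N\bmod U^{c_0}|\cdot|(\widehat N\cap U^{c_0})\bmod U^{c_2}|\le|\widehat V\bmod U^{c_0}|\cdot|(\widehat V\cap U^{c_0})\bmod U^{c_2}|=|\widehat V\bmod U^{c_2}|.$$
Therefore $\dim\Gamma(\mathfrak m_K)/\widehat N\ge\dim\Gamma(\mathfrak m_K)/(\widehat N+U^{c_2})\ge\dim\Gamma(\mathfrak m_K)/(\widehat V+U^{c_2})=E(c_2)$.

**Step 5: from the formal group to $\nu_v$.** By Steps 3 and 4,
$$\widehat\nu:=\dim(\widehat V+\widehat N)/\widehat N\ge E(c_2)-E(c_1).$$
Write $x\in A(L_v)$ as $\tilde y+x_0$ with $\tilde y\in A(K_v)$, $x_0\in\Gamma(\mathfrak m_L)$. Then $Nx=p\tilde y+Nx_0$ lies in $\Gamma(\mathfrak m_K)$ iff the reduction $\bar y\in A(k)$ of $\tilde y$ satisfies $p\bar y=0$. So $N_v\cap\Gamma(\mathfrak m_K)=\widehat N+\{p\tilde y:\ \tilde y\in A(K_v),\ p\bar y=0\}$. Modulo $\widehat N\supset p\Gamma(\mathfrak m_K)$ the class of $p\tilde y$ depends only on $\bar y\in A(k)[p]$, so this group contains $\widehat N$ with index at most $\#A(k)[p]$. Hence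
$$\nu_v\ge\dim\widehat V/(\widehat V\cap N_v)\ge\dim\widehat V/(\widehat V\cap\widehat N)-\dim A(k)[p]=\widehat\nu-\dim A(k)[p]\ge E(c_2)-E(c_1)-\dim A(k)[p].\tag{16}$$

**Step 6: the right side of (16) is unbounded in $t$.** We know only a lower bound for $E$, so we compare values along a sequence of breaks. Suppose $\nu_v$ is bounded. Then by (16) there is $B_0$ with $E(c_2(t))\le E(c_1(t))+B_0$ for all $t$ prime to $p$. We have $c_2\ge c_0+\lfloor(n-1)/p\rfloor$ and $n\ge c_0/\lambda$, while $c_1=c_0+2$. So there is $\varepsilon>0$ with $c_2(t)\ge(1+\varepsilon)c_1(t)$ for large $t$. Consecutive integers prime to $p$ differ by at most $2$, and $c_0(t)$ is the integral part of an affine function of slope $(p-1)/p<1$. So along the $t$ prime to $p$, $c_1(t)$ is nondecreasing with jumps at most $2$. Start with $t_0$ large and prime to $p$, and let $t_{l+1}$ be the largest $t$ prime to $p$ with $c_1(t)\le c_2(t_l)$; such $t$ exist, for instance $t_l$. The next admissible $t$ has $c_1(t)>c_2(t_l)$, so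
$$c_1(t_{l+1})\ge c_2(t_l)-2\ge(1+\varepsilon/2)\,c_1(t_l),$$
the last inequality for $t_0$ large enough. Also $E(c_1(t_{l+1}))\le E(c_2(t_l))\le E(c_1(t_l))+B_0$. So $c_1(t_l)$ grows exponentially in $l$ while $E(c_1(t_l))=O(l)$, contradicting $E(c)\ge(c-1)/2$. This proves Proposition 9. $\square$

So for non-ordinary $A$ we may take $T=\{v\}$ with $v$ any place of $\mathcal U$. In the ordinary case $\widehat V=\Gamma(\mathfrak m_K)$ at the places of Section 12, so $E=0$ there and (16) gives nothing; that is why Section 12 needed a separate argument.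

## 14. Prescribing $L$ at finitely many places

*Proof of Theorem 1.*

**Step 1: the sets $T_i$.** Choose successively finite nonempty sets $T_1,\dots,T_m$ of places, pairwise disjoint and disjoint from $S_0$, together with ramified $\mathbb Z/p$-extensions $L_v$ for $v\in T_i$ as in Criterion 5 for $A_i$, such that the right side of (9), respectively (10), for $(A_i,T_i)$ is at least $2B$. This is possible by Section 8 if $\operatorname{char}K\ne p$, and by Sections 12 and 13 if $\operatorname{char}K=p$. The usable places are infinite in number, $C$ depends only on $A_i,K,p$, and $\nu'_v\ge0$.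

**Step 2: the auxiliary sets.** Apply Criterion 5 successively to $(A_i,T_i)$, with $\Sigma$ the union of $S_0$, all $T_j$, and the sets $T_j^*$ already found. This gives $T_1^*,\dots,T_m^*$, with ramified $L_v$ for $v\in T_i^*$, all these sets being disjoint from each other, from $S_0$ and from the $T_j$.

**Step 3: the global character.** For $v\in\bigcup_i(T_i\cup T_i^*)$ choose a character of $K_v$ with field $L_v$. By (F5) there is a character in $H^1(K,\mathbb Z/p)$ with these localizations and with localization $\chi_v$ at $v\in S_0$. It is nonzero, since it is ramified at the places of $T_1\ne\emptyset$. Let $L$ be its field. Criterion 5 for $A_i$ imposes conditions only at $T_i\cup T_i^*$, so $2\dim\mathrm{Sha}(A_{i,L})[p]\ge2B$ for all $i$. $\square$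

Two consequences can be read off. First, by (1) $\mathrm{Sha}(A_L)[p]$ is a quotient of $\operatorname{Sel}_pA_L$, so $\#\operatorname{Sel}_pA_L$ is unbounded for every $A\ne0$ as well. Second, let $\operatorname{char}K\ne p$. For any $n$ good places $v\nmid p$ that split completely in $K(A[p],A^\vee[p])$, Criterion 5 with $T$ this set of places, together with (F5), gives $\mathbb Z/p$-extensions $L$, ramified at these places and at suitable auxiliary ones, with
$$\dim_{\mathbb F_p}\mathrm{Sha}(A_L)[p]\ge2n\dim A-C_A,$$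
where $C_A=C/2$ depends only on $A$, $K$, $p$.
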